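\title{The empirical distribution of the coordinates of a random point in a Lorentz ball}

\begin{abstract}
Let $p\ge 1$ and $0<q<\infty$, and let $X^{(n)}$ be uniformly distributed on the rescaled Lorentz ball $n^{1/q}\mathbb{B}^n_{q,p}$. We prove that the empirical distribution of the coordinates of $X^{(n)}$ converges, with exponentially small deviation probabilities, to a symmetric probability measure determined by a nonlinear second-order boundary value problem. We show that this problem has exactly one solution and that the limit has bounded support if and only if $q>p$. For $p\le q$ this proves a conjecture of Kabluchko, Prochno and Sonnleitner. We also obtain asymptotically sharp bounds for the endpoint of the support, uniform convergence of the order statistics for $q>p$, and the asymptotics of the volume. The method is to compare the gaps between consecutive order statistics with independent exponential variables whose rates solve a discrete form of the boundary value problem.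
\end{abstract}

\section{Introduction}

\subsection*{Lorentz balls}
For $x\in\mathbb{R}^n$ let $x_1^*\ge x_2^*\ge\dots\ge x_n^*\ge 0$ be the nonincreasing rearrangement of $|x_1|,\dots,|x_n|$. Throughout the paper
\[
p\ge 1,\qquad 0<q<\infty,\qquad a:=p/q ,
\]
and
\[
\|x\|_{q,p}:=\Big(\sum_{k=1}^n k^{a-1}(x_k^*)^p\Big)^{1/p},\qquad
\mathbb{B}^n_{q,p}:=\{x\in\mathbb{R}^n:\|x\|_{q,p}\le 1\},\qquad
\mathbb{D}^n_{q,p}:=n^{1/q}\,\mathbb{B}^n_{q,p}.
\]
For $p\le q$ this is the Lorentz norm, and for $p=q$ it is the $\ell_p^n$ norm. For $p>q$ the formula need not define a norm (if $p=1>q$, then $\|e_1+e_2\|_{q,1}=1+2^{1/q-1}>2$), but convexity of the ball is never used below.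

The parameter $q$ sets the scale. A vector with $k$ entries $\pm1$ and all others zero has $\|x\|_{q,p}^p=\sum_{i\le k}i^{a-1}\sim k^{a}/a$ as $k\to\infty$, so its norm is of order $k^{1/q}$, as in $\ell_q^n$. The factor $n^{1/q}$ is therefore the one that makes coordinates of order one. Dividing by $n^a$, we see that $x\in\mathbb{D}^n_{q,p}$ if and only if
\begin{equation}\label{eq:constraint}
\frac1n\sum_{k=1}^n\Big(\frac kn\Big)^{a-1}(x_k^*)^p\le 1 ,
\end{equation}
a Riemann sum for $\int_0^1t^{a-1}Q(t)^p\,dt\le1$ with $Q(t)=x^*_{\lceil nt\rceil}$.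

Let $X^{(n)}=(X^{(n)}_1,\dots,X^{(n)}_n)$ be uniformly distributed on $\mathbb{D}^n_{q,p}$. We ask how its $n$ coordinates are distributed on the line when $n$ is large. For $p=q$ the answer is quick: $X^{(n)}$ is a vector of independent coordinates with density proportional to $e^{-|x|^p/p}$, multiplied by a random factor that tends to $1$ (Lemma~\ref{lem:polar}), and the law of large numbers applies. The limiting distribution function of $|X^{(n)}_i|$,
\[
G(x)=\frac{1}{p^{1/p}\Gamma(1+1/p)}\int_0^x e^{-u^p/p}\,du ,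
\]
solves $G''=-G'x^{p-1}$. For $p\ne q$ the weight of a coordinate in \eqref{eq:constraint} depends on its rank, and no independence of the coordinates is available. If the limit has distribution function $G$, a coordinate of size $x$ has relative rank $k/n\approx 1-G(x)$ and weight $(1-G(x))^{a-1}$. This suggests the equation
\begin{equation}\label{eq:ode}
G''(x)=-G'(x)\,\big(1-G(x)\big)^{a-1}x^{p-1}.
\end{equation}
It also suggests a dichotomy. The largest coordinate has weight $n^{1-a}$. For $q>p$ this tends to infinity, large coordinates are expensive, and one expects a limit with bounded support. For $q=p$ the support is unbounded, and for $q<p$ large coordinates are cheaper still.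

\subsection*{The boundary value problem}
We call $G:[0,\infty)\to\mathbb{R}$ an \emph{admissible solution} of \eqref{eq:ode} if there is $r\in(0,\infty]$ such that
\begin{itemize}
\item[(a)] $G$ is continuous, $G(0)=0$, $G<1$ on $[0,r)$, $G(x)\to1$ as $x\uparrow r$, and $G=1$ on $[r,\infty)$;
\item[(b)] $G$ is twice differentiable on $(0,r)$ and satisfies \eqref{eq:ode} there;
\item[(c)] $G'(x)\to0$ as $x\uparrow r$.
\end{itemize}
Thus $r$ is the first point at which $G$ reaches $1$. The requirement $G=1$ on $[r,\infty)$ is forced if $\frac12G'(|x|)$ is to be a probability density, because $(-r,r)$ already carries mass one. Condition (c) cannot be dropped: for $p=q$ the function $K\int_0^xe^{-u^p/p}du$ with any $K>1/(p^{1/p}\Gamma(1+1/p))$ solves \eqref{eq:ode} and reaches $1$ at a finite point with positive slope.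

It was conjectured in \cite{KPS} that for $1\le p\le q<\infty$ there is exactly one admissible solution $G$, that $r=\infty$ if and only if $p=q$, and that for every bounded continuous $f$ the averages $\frac1n\sum_i f(X_i^{(n)})$ converge in probability to the integral of $f$ against the density $\frac12G'(|x|)$. The first two theorems below prove this conjecture, in a larger range of parameters.

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $p\ge1$ and $0<q<\infty$. Then \eqref{eq:ode} has exactly one admissible solution $G$. Its endpoint $r_{p,q}$ is infinite if and only if $p\ge q$. In particular, for $p\le q$ we have $r_{p,q}=\infty$ if and only if $p=q$.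
\end{theorem}

Lemma~\ref{lem:equiv} shows that $G'>0$ on $(0,r_{p,q})$ and that $G'(0^+)$ exists in $(0,\infty)$. Hence $\frac12G'(|x|)$ is the density of a symmetric probability measure $\nu_{q,p}$ on $\mathbb{R}$, and $1-G$ has an inverse $Q:(0,1]\to[0,r_{p,q})$.

\begin{theorem}\label{thm:B}
For every bounded continuous $f:\mathbb{R}\to\mathbb{R}$ and every $\varepsilon>0$ there are $C,c>0$ such that for all $n$
\[
\mathbb{P}\Big(\Big|\frac1n\sum_{i=1}^nf(X^{(n)}_i)-\int_{\mathbb{R}}f\,d\nu_{q,p}\Big|>\varepsilon\Big)\le Ce^{-cn}.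
\]
In particular the averages converge in probability, and almost surely for any coupling of the vectors $X^{(n)}$, $n\in\mathbb{N}$, on one probability space.
\end{theorem}

We write $X^*_1\ge\dots\ge X^*_n$ for the rearrangement of $X^{(n)}$.

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(i)] If $q>p$, then
\[
\frac{p}{q-p}\le r_{p,q}^{\,p}\le\frac{p^2}{q-p}.
\]
For $p=1$ both are equalities. Both constants are asymptotically sharp: for fixed $p$, $\lim_{q\to\infty}q\,r_{p,q}^{\,p}=p$ and $\lim_{q\downarrow p}(q-p)\,r_{p,q}^{\,p}=p^2$.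
\item[(ii)] If $q>p$, then for every $\varepsilon>0$ there are $C,c>0$ such that for all $n$
\[
\mathbb{P}\Big(\sup_{0<t\le1}\big|X^*_{\lceil nt\rceil}-Q(t)\big|>\varepsilon\Big)\le Ce^{-cn^{1-p/q}} .
\]
In particular $\|X^{(n)}\|_\infty\to r_{p,q}$ in probability and almost surely. If $q\le p$, then $\|X^{(n)}\|_\infty\to\infty$ in probability.
\item[(iii)] $\operatorname{vol}(\mathbb{D}^n_{q,p})^{1/n}\to 2e^{1/q}/G'(0^+)$ as $n\to\infty$.
\end{itemize}
\end{theorem}

Section~\ref{sec:polar} replaces the uniform distribution by a density on the cone of ordered vectors. Section~\ref{sec:p1} solves the case $p=1$ by hand and derives from it the plan of the general proof. Sections~\ref{sec:quantile}--\ref{sec:endpoint} are analytic and prove Theorems~\ref{thm:A} and~\ref{thm:C}(i). Sections~\ref{sec:compare}--\ref{sec:volume} are probabilistic and prove the rest. The letters $C,c$ denote positive constants that do not depend on $n$ and may change from line to line.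

\section{From the ball to the ordered cone}\label{sec:polar}

Fix $n$ and put
\[
w_k:=(k/n)^{a-1},\qquad W_k:=\sum_{i\le k}w_i,\qquad H(x):=\Big(\sum_{k=1}^nw_k(x_k^*)^p\Big)^{1/p}.
\]
By \eqref{eq:constraint}, $\mathbb{D}^n_{q,p}=\{H\le n^{1/p}\}$. The function $H$ is continuous, positive away from $0$, and $H(sx)=sH(x)$ for $s>0$. A hard constraint couples all coordinates, so we trade it for an exponential weight. Let $Y$ be a random vector in $\mathbb{R}^n$ with density $Z^{-1}e^{-H(y)^p/p}$; here $Z<\infty$ because $H(y)^p\ge(\min_kw_k)\sum_i|y_i|^p$. For $p=q$ the coordinates of $Y$ are independent with density proportional to $e^{-|x|^p/p}$.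

Recall that the Gamma distribution with shape $\alpha>0$ has density $z^{\alpha-1}e^{-z}/\Gamma(\alpha)$ on $(0,\infty)$ and moment generating function $(1-s)^{-\alpha}$, $s<1$. We shall use twice that
\begin{equation}\label{eq:log}
-x-\log(1-x)=\sum_{i\ge2}\frac{x^i}{i}\le\frac{x^2}{2}\sum_{i\ge0}|x|^i\le x^2\qquad(|x|\le\tfrac12).
\end{equation}

\begin{lemma}\label{lem:polar}
Let $U$ be uniform on $[0,1]$ and independent of $Y$, and let $\rho_n:=U^{1/n}n^{1/p}/H(Y)$.
\begin{itemize}
\item[(i)] $Z=\operatorname{vol}\{H\le1\}\,p^{n/p}\,\Gamma(\frac np+1)$, and $H(Y)^p/p$ has the Gamma distribution with shape $n/p$.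
\item[(ii)] $\rho_nY$ is uniformly distributed on $\mathbb{D}^n_{q,p}$.
\item[(iii)] For every $\eta>0$ we have $\mathbb{P}(|\rho_n-1|>\eta)\le Ce^{-cn}$.
\end{itemize}
\end{lemma}

\begin{proof}
Call a Borel set $\mathcal{C}\subset\mathbb{R}^n\setminus\{0\}$ a cone if it is invariant under multiplication by positive numbers, and put $\sigma(\mathcal{C})=\operatorname{vol}(\mathcal{C}\cap\{H\le1\})/\operatorname{vol}\{H\le1\}$. By homogeneity $\operatorname{vol}(\mathcal{C}\cap\{H\le u\})=u^n\operatorname{vol}(\mathcal{C}\cap\{H\le1\})$, so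
\begin{equation}\label{eq:polar}
\mathbb{P}(Y\in\mathcal{C},\,H(Y)\le s)=\sigma(\mathcal{C})\,\frac{\operatorname{vol}\{H\le1\}}{Z}\int_0^snu^{n-1}e^{-u^p/p}\,du .
\end{equation}
Take $\mathcal{C}=\mathbb{R}^n\setminus\{0\}$ and substitute $z=u^p/p$, which turns $nu^{n-1}e^{-u^p/p}du$ into $np^{n/p-1}z^{n/p-1}e^{-z}dz$. Since $np^{n/p-1}\Gamma(\frac np)=p^{n/p}\Gamma(\frac np+1)$, this gives (i).

Letting $s\to\infty$ in \eqref{eq:polar} gives $\mathbb{P}(Y\in\mathcal{C})=\sigma(\mathcal{C})$. The vector $\rho_nY$ lies in $\mathcal{C}$ exactly when $Y$ does, and $H(\rho_nY)=U^{1/n}n^{1/p}$ is independent of $Y$. Hence for $0\le s\le n^{1/p}$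
\[
\mathbb{P}(\rho_nY\in\mathcal{C},\,H(\rho_nY)\le s)=\sigma(\mathcal{C})\,\frac{s^n}{n^{n/p}}=\frac{\operatorname{vol}(\mathcal{C}\cap\{H\le s\})}{\operatorname{vol}\{H\le n^{1/p}\}} .
\]
The sets $\mathcal{C}\cap\{H\le s\}$ are closed under intersection and determine the joint law of $x/H(x)$ and $H(x)$, hence the law of $x$. This is (ii).

Let $S=H(Y)^p/p$. By (i) and \eqref{eq:log}, $\log\mathbb{E}e^{s(S-n/p)}=\frac np(-s-\log(1-s))\le\frac nps^2$ for $|s|\le\frac12$. Markov's inequality with $s=\pm\gamma/2$ gives $\mathbb{P}(|pS/n-1|\ge\gamma)\le2e^{-n\gamma^2/(4p)}$ for $\gamma\in(0,1)$. Also $\mathbb{P}(U^{1/n}<1-\gamma)=(1-\gamma)^n$. Since $\rho_n=U^{1/n}(pS/n)^{-1/p}$, a small $\gamma$ gives (iii).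
\end{proof}

It therefore suffices to understand the order statistics $Y^*_1\ge\dots\ge Y^*_n$. Let
\[
K_n:=\{y_1>y_2>\dots>y_n>0\},\qquad \Phi(y):=\frac1p\sum_{k=1}^nw_ky_k^p\quad(y\in K_n).
\]
Up to a null set, $\mathbb{R}^n$ is the disjoint union of the $2^nn!$ images of $K_n$ under permutations and sign changes of coordinates, and $H$ is invariant under these maps. So the law $P_n$ of $(Y_1^*,\dots,Y_n^*)$ has density $2^nn!\,Z^{-1}e^{-\Phi(y)}$ on $K_n$. The cone $K_n$ becomes a product in the \emph{gap coordinates} $d_j=y_j-y_{j+1}$ (with $y_{n+1}=0$): the map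
\[
d\mapsto y,\qquad y_k=\sum_{j\ge k}d_j ,
\]
is a linear bijection of determinant $1$ from $(0,\infty)^n$ onto $K_n$.

\section{The case $p=1$ and the plan of the proof}\label{sec:p1}

Let $p=1$. Then $\Phi$ is linear, and exchanging the order of summation gives
\[
\Phi(y)=\sum_kw_k\sum_{j\ge k}d_j=\sum_jW_jd_j .
\]
The density of $P_n$ factorizes: the gaps $d_j$ are independent exponential variables with rates $W_j$. An exponential variable with rate $\theta$ has density $\theta e^{-\theta x}$ on $(0,\infty)$, mean $1/\theta$ and variance $1/\theta^2$. Hence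
\[
\mathbb{E}Y_k^*=\sum_{j\ge k}\frac1{W_j},\qquad\operatorname{Var}Y_k^*=\sum_{j\ge k}\frac1{W_j^2}\le\frac{n}{W_k^2}.
\]
Now $W_{\lceil ns\rceil}/n$ is a Riemann sum of a monotone integrable function and converges to $v(s):=\int_0^su^{1/q-1}du=qs^{1/q}$. Fix $t\in(0,1)$ and $k=\lceil nt\rceil$. The variance is $O(1/n)$. The mean equals $\int_{(k-1)/n}^1 (W_{\lceil ns\rceil}/n)^{-1}ds$, whose integrand is bounded on $[t/2,1]$ uniformly in $n$, so it converges to
\[
Q(t)=\int_t^1\frac{ds}{qs^{1/q}}=\frac{1-t^{1-1/q}}{q-1}\quad(q\ne1),\qquad Q(t)=-\log t\quad(q=1).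
\]
Thus $Y^*_{\lceil nt\rceil}\to Q(t)$ in probability. Solving $Q(t)=x$ for $t=1-G(x)$ gives, for $q\neq 1$,
\[
G(x)=1-\big(1-(q-1)x\big)^{q/(q-1)},
\]
on $[0,\frac1{q-1}]$ if $q>1$, and on $[0,\infty)$ with a polynomial tail if $q<1$. The dichotomy of Theorem~\ref{thm:A} is the convergence or divergence of $\int_0^1s^{-1/q}ds$. The volume is explicit as well: $\{d:\sum_jW_jd_j\le n\}$ is a simplex of volume $n^n/(n!\prod_jW_j)$, so $\operatorname{vol}(\mathbb{D}^n_{q,1})=\prod_j(2n/W_j)$. This suggests the limit $2\exp(-\int_0^1\log(qs^{1/q})\,ds)=2e^{1/q}/q$ for the $n$th root, and indeed $G'(0^+)=q$.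

For $p>1$ the function $\Phi$ is convex but not linear, and the gaps are dependent. We replace $\Phi$ by its tangent plane at a point $m\in K_n$. The linear part is
\begin{equation}\label{eq:tangent}
\sum_kw_km_k^{p-1}y_k=\sum_j\theta_jd_j,\qquad\theta_j=\sum_{k\le j}w_km_k^{p-1},
\end{equation}
which again describes independent exponential gaps, now with rates $\theta_j$. The linearization is accurate only near $m$, so this model should be centered at $m$ itself: we need $m_k=\sum_{j\ge k}1/\theta_j$. This is a nonlinear system for $m$. With $m_k\approx Q(k/n)$ and $\theta_j\approx nv(j/n)$ it becomes the system \eqref{eq:S} below. The plan is then: show that \eqref{eq:S} is equivalent to the boundary value problem and has at most one solution; solve the discrete system and pass to the limit; show that the exponential model differs from $P_n$ by at most a polynomial factor, which exponential concentration absorbs.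

\section{The equation for the quantile function}\label{sec:quantile}

The boundary value problem for $G$ is awkward in two ways: the endpoint $r$ is unknown, and for $a<1$ the coefficient $(1-G)^{a-1}$ blows up there. Passing to the inverse function of $1-G$ fixes the interval and makes the singular coefficient the explicit function $t^{a-1}$.

A \emph{solution of} \eqref{eq:S} is a measurable function $Q:(0,1)\to(0,\infty)$ such that for all $t\in(0,1)$
\begin{equation}\label{eq:S}
v(t):=\int_0^ts^{a-1}Q(s)^{p-1}\,ds<\infty,\qquad Q(t)=\int_t^1\frac{ds}{v(s)} .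
\end{equation}
For such $Q$ the function $v$ is positive, continuous and increasing. Hence $Q$ is $C^1$ and strictly decreasing, then $v$ is $C^1$, and
\begin{equation}\label{eq:Sdiff}
Q'=-\frac1v,\qquad v'=t^{a-1}Q^{p-1},\qquad Q(1^-)=0,\qquad v(0^+)=0 .
\end{equation}
We set $Q(1)=0$ and $v(1)=v(1^-)$, which is finite because $Q\le Q(\frac12)$ on $[\frac12,1)$.

\begin{lemma}\label{lem:equiv}
The map $G\mapsto Q=(1-G)^{-1}$ is a bijection from the admissible solutions of \eqref{eq:ode} onto the solutions of \eqref{eq:S}. Under it $r=Q(0^+)$ and $v(t)=G'(Q(t))$. In particular $G'>0$ on $(0,r)$ and $G'(0^+)=v(1)\in(0,\infty)$.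
\end{lemma}

\begin{proof}
Let $G$ be admissible, $g=G'$, $T=1-G$, and $\gamma(x)=T(x)^{a-1}x^{p-1}$, which is continuous on $(0,r)$ because $T>0$ there. The equation reads $g'=-\gamma g$, so $g(x)=g(x_0)\exp(-\int_{x_0}^x\gamma)$ for a fixed $x_0\in(0,r)$. If $g(x_0)\le0$, then $G\le G(0)=0$ on $[0,r)$, contradicting $G\to1$. So $g>0$, and $T$ decreases strictly and continuously from $1$ to $0$ on $[0,r)$. Let $Q:(0,1]\to[0,r)$ be its inverse and $\tilde v(t)=g(Q(t))$. On $(0,1)$ we have $Q'=1/T'(Q)=-1/\tilde v$ and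
\[
\tilde v'=g'(Q)Q'=\gamma(Q(t))=t^{a-1}Q(t)^{p-1}.
\]
Condition (c) says $\tilde v(0^+)=0$, and $G(0)=0$ says $Q(1^-)=0$. Integrating the two equations from these endpoints gives \eqref{eq:S} with $v=\tilde v$.

Conversely, let $Q$ solve \eqref{eq:S} and put $r=Q(0^+)$. Then $Q$ maps $(0,1]$ bijectively onto $[0,r)$. Let $T$ be its inverse, $G=1-T$ on $[0,r)$ and $G=1$ on $[r,\infty)$. Then (a) holds. By \eqref{eq:Sdiff}, $G'(x)=-1/Q'(T(x))=v(T(x))$ and $G''(x)=v'(T(x))T'(x)=-T(x)^{a-1}x^{p-1}G'(x)$, which is (b), and $G'(r^-)=v(0^+)=0$, which is (c). The two constructions are inverse to each other.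
\end{proof}

The two boundary conditions in \eqref{eq:Sdiff} sit at opposite ends of the interval, so the uniqueness theorem for initial value problems does not apply. Instead we pair two solutions.

\begin{lemma}\label{lem:unique}
The system \eqref{eq:S} has at most one solution, and any solution satisfies
\begin{equation}\label{eq:norm}
\int_0^1s^{a-1}Q(s)^p\,ds=1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $Q_1,Q_2$ be solutions with corresponding $v_1,v_2$. By Tonelli's theorem,
\[
\int_0^1s^{a-1}Q_1^{p-1}Q_2\,ds=\int_0^1s^{a-1}Q_1(s)^{p-1}\int_s^1\frac{du}{v_2(u)}\,ds=\int_0^1\frac{v_1(u)}{v_2(u)}\,du .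
\]
The choice $Q_1=Q_2$ gives \eqref{eq:norm}. In general, H\"older's inequality for the measure $s^{a-1}ds$ with exponents $p/(p-1)$ and $p$, together with \eqref{eq:norm}, bounds the left side by $1$ (for $p=1$ it equals $1$). So $\int_0^1v_1/v_2\le1$ and, by symmetry, $\int_0^1v_2/v_1\le1$. But $v_1/v_2+v_2/v_1\ge2$, with equality only where $v_1=v_2$. Hence $v_1=v_2$ almost everywhere, and $Q_1=Q_2$ by the second equation in \eqref{eq:S}.
\end{proof}

Identity \eqref{eq:norm} says that the limiting profile meets the constraint \eqref{eq:constraint} with equality. This is why \eqref{eq:ode} contains no further constant. The hypothesis $p\ge1$ entered through H\"older's inequality. The hypothesis $q<\infty$, that is $a>0$, is needed for \eqref{eq:S} to be solvable: for $a=0$ and decreasing $Q$ we would have $v(t)\ge Q(t)^{p-1}\int_0^ts^{-1}ds=\infty$.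

\section{The discrete system and existence}\label{sec:discrete}

Fix $n$. The self-consistency condition of Section~\ref{sec:p1} is the critical point equation of
\[
F(d):=\sum_{j=1}^n\log d_j-\Phi(y),\qquad d\in(0,\infty)^n,\quad y_k=\sum_{j\ge k}d_j .
\]
The function $F$ has a simple meaning: $\prod_jd_j$ is the volume of the box $\prod_j[d_j,2d_j]$, so $e^{F(d)}$ weighs the room available to gaps of size comparable to $d$ against the density $e^{-\Phi}$.

\begin{lemma}\label{lem:discrete}
There is $m\in K_n$ such that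
\begin{equation}\label{eq:disc}
m_k=\sum_{j\ge k}\frac1{\theta_j},\qquad\text{where}\quad\theta_j:=\sum_{k\le j}w_km_k^{p-1}.
\end{equation}
It satisfies $0<\theta_1<\dots<\theta_n$ and
\begin{equation}\label{eq:discnorm}
\sum_{k=1}^nw_km_k^p=n .
\end{equation}
\end{lemma}

\begin{proof}
Since $d_j\le y_1$ and $\Phi(y)\ge w_1y_1^p/p$, we have $F\le n\log y_1-w_1y_1^p/p$, which tends to $-\infty$ as $y_1\to\infty$. If $y_1\le R$, then $F\le\log d_j+(n-1)\log R$, which tends to $-\infty$ as $d_j\to0$. So the sets $\{F\ge\text{const}\}$ are compact in $(0,\infty)^n$, and $F$ has a maximizer $d$. Let $m$ be the corresponding point of $K_n$. As $\partial y_k/\partial d_j=1$ for $k\le j$ and $0$ otherwise, the equation $\partial F/\partial d_j=0$ reads $1/d_j=\theta_j$, and summing $d_j$ over $j\ge k$ gives \eqref{eq:disc}. As in Lemma~\ref{lem:unique},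
\[
\sum_kw_km_k^p=\sum_kw_km_k^{p-1}\sum_{j\ge k}\frac1{\theta_j}=\sum_j\frac{\theta_j}{\theta_j}=n.\qedhere
\]
\end{proof}

For each $n$ fix such an $m$, and for $t\in(0,1]$ put
\[
Q_n(t):=m_{\lceil nt\rceil},\qquad v_n(t):=\theta_{\lceil nt\rceil}/n,\qquad\omega_n(t):=(\lceil nt\rceil/n)^{a-1}.
\]
These functions are constant on each interval $(\frac{k-1}n,\frac kn]$, so \eqref{eq:disc} reads
\begin{equation}\label{eq:discint}
v_n(t)=\int_0^{\lceil nt\rceil/n}\omega_n(s)Q_n(s)^{p-1}\,ds,\qquad Q_n(t)=\int_{(\lceil nt\rceil-1)/n}^1\frac{ds}{v_n(s)} .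
\end{equation}
To pass to the limit we need an integrable bound for the first integrand near $0$, and a positive lower bound for $Q_n$, so that $v_n$ does not degenerate. The first comes from \eqref{eq:discnorm}, the second from the first. Compactness is supplied by Helly's selection theorem: a sequence of nonincreasing functions on $(0,1]$ that is bounded at each point has a subsequence that converges at every point.

\begin{proposition}\label{prop:limit}
The system \eqref{eq:S} has a unique solution $Q$, and $Q_n(t)\to Q(t)$, $v_n(t)\to v(t)\in(0,\infty)$ for every $t\in(0,1]$. Moreover $\Lambda:=\sup_nv_n(1)<\infty$ and $Q_n(t)\ge(1-t)/\Lambda$.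
\end{proposition}

\begin{proof}
We first note that
\begin{equation}\label{eq:W}
W_k\ge\frac{n(k/n)^a}{\max(1,a)} .
\end{equation}
For $a\le1$ the weights decrease, so $W_k\ge kw_k=n(k/n)^a$. For $a\ge1$ we have $w_i\ge n\int_{(i-1)/n}^{i/n}s^{a-1}ds$, so $W_k\ge n(k/n)^a/a$.

Since $m$ is decreasing, \eqref{eq:discnorm} gives $m_k^pW_k\le n$, hence $m_k\le M(k/n)^{-1/q}$ with $M=\max(1,a)^{1/p}$. Using $\lceil ns\rceil/n\in[s,1]$ and $a-1-(p-1)/q=1/q-1$, we get
\begin{equation}\label{eq:dom}
Q_n(s)\le Ms^{-1/q},\qquad\omega_n(s)Q_n(s)^{p-1}\le M^{p-1}(\lceil ns\rceil/n)^{1/q-1}\le M^{p-1}\max(1,s^{1/q-1}).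
\end{equation}
The last function is integrable on $(0,1)$ because $q<\infty$, so $\Lambda<\infty$. As $v_n$ is nondecreasing, $v_n\le\Lambda$, and the second integral in \eqref{eq:discint} runs over an interval containing $[t,1]$. Hence $Q_n(t)\ge(1-t)/\Lambda$.

Take any subsequence. By Helly's theorem and \eqref{eq:dom} there is a further subsequence along which $Q_n\to Q$ at every point of $(0,1]$, and $Q(t)\ge(1-t)/\Lambda>0$ on $(0,1)$. Since $\omega_n(s)\to s^{a-1}$ and $\lceil nt\rceil/n\to t$, dominated convergence with the bound \eqref{eq:dom} gives $v_n(t)\to v(t)=\int_0^ts^{a-1}Q^{p-1}ds$, which is finite and positive for $t\in(0,1]$. For $n\ge2/t$ the integral for $Q_n(t)$ runs over a subset of $[t/2,1]$, where $1/v_n(s)\le1/v_n(t/2)$, and the right side converges to $1/v(t/2)<\infty$. Bounded convergence gives $Q(t)=\int_t^1ds/v(s)$ for $t\in(0,1]$. So $Q$ solves \eqref{eq:S}. By Lemma~\ref{lem:unique} the limit does not depend on the subsequence, so the full sequences converge.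
\end{proof}

\section{The endpoint of the support}\label{sec:endpoint}

From now on $Q,v$ denote the solution of \eqref{eq:S} and $r=r_{p,q}=Q(0^+)$. Since $Q$ decreases and $p\ge1$, we have $Q(t)^{p-1}\le Q(s)^{p-1}\le r^{p-1}$ for $0<s\le t$, and therefore
\begin{equation}\label{eq:vbounds}
\frac{t^a}{a}\,Q(t)^{p-1}\le v(t)\le\frac{t^a}{a}\,r^{p-1},
\end{equation}
the upper bound being of use when $r<\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the bounds in Theorem~\ref{thm:C}(i)]
Existence and uniqueness follow from Lemma~\ref{lem:equiv} and Proposition~\ref{prop:limit}.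

If $r<\infty$, the upper bound in \eqref{eq:vbounds} gives
\begin{equation}\label{eq:rlower}
r=\int_0^1\frac{dt}{v(t)}\ge a\,r^{1-p}\int_0^1t^{-a}\,dt .
\end{equation}
For $a\ge1$ the last integral diverges, so $r=\infty$. For $a<1$ the lower bound in \eqref{eq:vbounds} gives $-(Q^p)'=pQ^{p-1}/v\le pa\,t^{-a}$, and integration over $(0,1)$ gives
\[
r^p\le\frac{pa}{1-a}=\frac{p^2}{q-p}<\infty .
\]
Then \eqref{eq:rlower} applies and gives $r^p\ge\frac a{1-a}=\frac p{q-p}$. For $p=1$ the two bounds coincide.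
\end{proof}

For the two limits, $p$ is fixed and $a\in(0,1)$ varies, so we need a lower bound for $Q$ with explicit dependence on $a$. By H\"older's inequality and \eqref{eq:norm},
\[
v(1)\le\Big(\int_0^1s^{a-1}Q^p\,ds\Big)^{(p-1)/p}\Big(\int_0^1s^{a-1}\,ds\Big)^{1/p}=a^{-1/p},
\]
and since $v\le v(1)$,
\begin{equation}\label{eq:Qlower}
Q(t)\ge(1-t)\,a^{1/p}.
\end{equation}

\begin{proof}[Proof of the limits in Theorem~\ref{thm:C}(i)]
\emph{The limit $q\to\infty$, that is $a\to0$.} The lower bound $r^p\ge a/(1-a)$ must be matched. Let $\delta\in(0,1)$. For $t\le\delta$, \eqref{eq:vbounds} gives $v(t)\ge Q(\delta)^{p-1}t^a/a$, and for $t\ge\delta$ we have $v(t)\ge v(\delta)\ge Q(\delta)^{p-1}\delta^a/a$. By \eqref{eq:Qlower}, $aQ(\delta)^{1-p}\le a^{1/p}(1-\delta)^{1-p}$. Hence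
\[
r=\int_0^1\frac{dt}{v(t)}\le a^{1/p}(1-\delta)^{1-p}\Big[\frac{\delta^{1-a}}{1-a}+(1-\delta)\delta^{-a}\Big].
\]
The bracket tends to $1$ as $a\to0$, so $\limsup_{a\to0}ra^{-1/p}\le(1-\delta)^{1-p}$. Letting $\delta\to0$ we obtain $r^p/a\to1$, that is $qr^p\to p$.

\emph{The limit $q\downarrow p$, that is $a\uparrow1$.} Now the upper bound must be matched, so we show that the lower bound in \eqref{eq:vbounds} is nearly an equality where $Q$ is large. Write $Q(s)^{p-1}=Q(t)^{p-1}+(p-1)\int_s^tQ^{p-2}(-Q')\,du$, multiply by $s^{a-1}$ and integrate over $s\in(0,t)$. Tonelli's theorem gives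
\[
v(t)=\frac{t^a}aQ(t)^{p-1}+\frac{p-1}a\int_0^tu^aQ(u)^{p-2}(-Q'(u))\,du .
\]
By \eqref{eq:vbounds}, $-Q'(u)=1/v(u)\le au^{-a}Q(u)^{1-p}$, so the last term is at most $(p-1)\int_0^tdu/Q(u)\le(p-1)t/Q(t)$. Since $t\le t^a$,
\[
v(t)\le\frac{t^a}aQ(t)^{p-1}\Big(1+\frac{(p-1)a}{Q(t)^p}\Big).
\]
For $V=Q^p$ we have $-V'=pQ^{p-1}/v$, so $-V'\,(1+(p-1)a/V)\ge pa\,t^{-a}$. Integrating over $(0,\frac12)$ and dropping the term $-V(\frac12)$ on the left,
\[
r^p+(p-1)a\log\frac{r^p}{V(1/2)}\ge\frac{pa}{1-a}\,2^{-(1-a)} .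
\]
By \eqref{eq:Qlower}, $V(\frac12)\ge2^{-p}a$, and $r^p\le pa/(1-a)$, so the logarithm is at most $\log(2^pp/(1-a))$. Multiplying by $1-a$ and letting $a\uparrow1$ gives $\liminf(1-a)r^p\ge p$. Together with $(1-a)r^p\le pa$ this yields $(1-a)r^p\to p$, and $(q-p)r^p=q(1-a)r^p\to p^2$.
\end{proof}

\section{Comparison with independent exponential gaps}\label{sec:compare}

Let $R_n$ be the law of $y\in K_n$ when the gaps $d_j$ are independent exponential variables with the rates $\theta_j$ of \eqref{eq:disc}. Its density is $\prod_j\theta_je^{-\theta_jd_j}$, and $\mathbb{E}_{R_n}y_k=m_k$ by \eqref{eq:disc}. Let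
\[
\Delta(y):=\Phi(y)-\Phi(m)-\sum_kw_km_k^{p-1}(y_k-m_k)
\]
be the error of the tangent plane at $m$. It is nonnegative because $x\mapsto x^p$ is convex for $p\ge1$, and it vanishes identically for $p=1$. By \eqref{eq:discnorm}, $\Phi(m)=n/p$ and $\sum_kw_km_k^p=n$, so \eqref{eq:tangent} gives
\begin{equation}\label{eq:factor}
e^{-\Phi(y)}=e^{n-n/p}\,\prod_je^{-\theta_jd_j}\cdot e^{-\Delta(y)} .
\end{equation}
Thus $P_n$ has density $e^{-\Delta}/\mathbb{E}_{R_n}[e^{-\Delta}]$ with respect to $R_n$. The numerator is at most $1$, and the task is to bound the denominator from below. A sum of $n$ terms in the exponent could cost a factor $e^{cn}$, which would destroy the argument. It does not, because $\Delta$ is of second order in $y-m$ and $\operatorname{Var}_{R_n}y_k=\sum_{j\ge k}\theta_j^{-2}\le m_k/\theta_k$ is of order $1/n$ when $k$ is proportional to $n$. The small indices contribute a logarithm. To make this precise for every $k$ and every $p\ge1$ we use a moment bound.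

\begin{lemma}\label{lem:moment}
Let $\theta>0$ and let $S$ be a finite sum of independent exponential variables with rates at least $\theta$ and with $\mathbb{E}S=\mu$. Then $\mathbb{E}S^p\le\mu\,(\mu+p/\theta)^{p-1}$ for all $p\ge1$.
\end{lemma}

\begin{proof}
If $d$ is exponential with rate $\vartheta$ and $d'$ is an independent copy, then $d+d'$ has density $\vartheta^2xe^{-\vartheta x}$, so $\mathbb{E}[d\,\varphi(d)]=\vartheta^{-1}\mathbb{E}\varphi(d+d')$ for measurable $\varphi\ge0$. Write $S=\sum_jd_j$ with rates $\vartheta_j\ge\theta$, and let $e$ be exponential with rate $1$, independent of the $d_j$. Conditioning on the other summands and applying the identity to $d_j$, we get for $s\ge1$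
\begin{equation}\label{eq:sizebias}
\mathbb{E}S^s=\sum_j\mathbb{E}[d_jS^{s-1}]=\sum_j\frac1{\vartheta_j}\mathbb{E}(S+e/\vartheta_j)^{s-1}\le\mu\,\mathbb{E}(S+e/\theta)^{s-1}.
\end{equation}
We claim that $\mathbb{E}S^s\le(\mu+s/\theta)^s$ for all $s\ge0$ and all such $S$, and argue by induction on $\lceil s\rceil$. For $s\in[0,1]$ Jensen's inequality gives $\mathbb{E}S^s\le\mu^s$. For $s>1$, the variable $S+e/\theta$ is a sum of the same type with mean $\mu+1/\theta$, so \eqref{eq:sizebias} and the claim for $s-1$ give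
\[
\mathbb{E}S^s\le\mu\Big(\mu+\frac1\theta+\frac{s-1}\theta\Big)^{s-1}=\mu\Big(\mu+\frac s\theta\Big)^{s-1}\le\Big(\mu+\frac s\theta\Big)^s .
\]
The middle expression with $s=p$ is the assertion for $p>1$, and for $p=1$ it is an equality.
\end{proof}

\begin{proposition}\label{prop:compare}
Let $\kappa=(1+p)^p/p$ and $\beta=\kappa\max(1,a)$. Then $e^{-\kappa}n^{-\beta}\le\mathbb{E}_{R_n}[e^{-\Delta}]\le1$, and $P_n(A)\le e^\kappa n^\beta R_n(A)$ for every Borel set $A\subset K_n$.
\end{proposition}

\begin{proof}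
Since $\Delta\ge0$, we have $P_n(A)=\mathbb{E}_{R_n}[1_Ae^{-\Delta}]/\mathbb{E}_{R_n}[e^{-\Delta}]\le R_n(A)/\mathbb{E}_{R_n}[e^{-\Delta}]$, and Jensen's inequality gives $\mathbb{E}_{R_n}[e^{-\Delta}]\ge\exp(-\mathbb{E}_{R_n}\Delta)$. It remains to show $\mathbb{E}_{R_n}\Delta\le\kappa+\beta\log n$.

The linear term of $\Delta$ has mean zero; this is where the self-consistency \eqref{eq:disc} is used. So $\mathbb{E}_{R_n}\Delta=\frac1p\sum_kw_k(\mathbb{E}_{R_n}y_k^p-m_k^p)$. Under $R_n$ the variable $y_k$ is a sum of independent exponentials with rates at least $\theta_k$ and mean $m_k$. Put $\varepsilon_k=1/(m_k\theta_k)$, which is at most $1$ because $m_k\ge1/\theta_k$. By Lemma~\ref{lem:moment} and the convexity of $\varepsilon\mapsto(1+p\varepsilon)^p$ on $[0,1]$,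
\[
\mathbb{E}_{R_n}y_k^p-m_k^p\le m_k^p\big((1+p\varepsilon_k)^p-1\big)\le(1+p)^p\varepsilon_km_k^p=(1+p)^p\,\frac{m_k^{p-1}}{\theta_k}.
\]
Now $w_km_k^{p-1}=\theta_k-\theta_{k-1}$ with $\theta_0=0$, and $1-1/x\le\log x$, so
\[
\mathbb{E}_{R_n}\Delta\le\kappa\sum_{k=1}^n\frac{\theta_k-\theta_{k-1}}{\theta_k}\le\kappa\Big(1+\sum_{k=2}^n\log\frac{\theta_k}{\theta_{k-1}}\Big)=\kappa\Big(1+\log\frac{\theta_n}{\theta_1}\Big).
\]
Finally $\theta_n\le m_1^{p-1}W_n$ and $\theta_1=w_1m_1^{p-1}$, so $\theta_n/\theta_1\le W_n/w_1=\sum_{k\le n}k^{a-1}\le n^{\max(1,a)}$.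
\end{proof}

Under $R_n$ concentration is a direct computation.

\begin{lemma}\label{lem:conc}
For $1\le k\le n$ and $\varepsilon>0$,
\[
\mathbb{P}(|Y_k^*-m_k|\ge\varepsilon)\le2e^\kappa n^\beta\exp\Big(-\frac{\varepsilon\theta_k}4\min\Big(1,\frac\varepsilon{m_k}\Big)\Big).
\]
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:compare} it suffices to bound $R_n(|y_k-m_k|\ge\varepsilon)$ by twice the exponential. For $d$ exponential with rate $\theta$ and $x=s/\theta<1$ we have $\log\mathbb{E}e^{s(d-1/\theta)}=-x-\log(1-x)$. So \eqref{eq:log} gives, for $0<s\le\theta_k/2$,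
\[
\log\mathbb{E}_{R_n}e^{\pm s(y_k-m_k)}\le s^2\sum_{j\ge k}\theta_j^{-2}\le s^2\frac{m_k}{\theta_k}.
\]
Take $s=\frac{\theta_k}2\min(1,\varepsilon/m_k)$. Then $sm_k/\theta_k\le\varepsilon/2$, and Markov's inequality gives the bound $2e^{-s\varepsilon+s\varepsilon/2}=2e^{-s\varepsilon/2}$.
\end{proof}

\section{Order statistics and the empirical distribution}\label{sec:order}

All estimates concern a single $n$, so by Lemma~\ref{lem:polar} we may take $X^{(n)}=\rho_nY$ and $X_k^*=\rho_nY_k^*$.

\begin{proposition}\label{prop:bulk}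
For $\delta\in(0,1)$ and $\eta>0$,
\[
\mathbb{P}\Big(\sup_{\delta\le t\le1}\big|X^*_{\lceil nt\rceil}-Q(t)\big|>\eta\Big)\le Ce^{-cn}.
\]
\end{proposition}

\begin{proof}
First fix $t\in(0,1)$, $\gamma>0$ and $k=\lceil nt\rceil$. By Proposition~\ref{prop:limit}, $m_k\to Q(t)\in(0,\infty)$ and $\theta_k/n\to v(t)>0$. For large $n$ we have $|m_k-Q(t)|\le\gamma/2$, and Lemma~\ref{lem:conc} gives $\mathbb{P}(|Y_k^*-Q(t)|>\gamma)\le Cn^\beta e^{-2cn}\le Ce^{-cn}$; enlarging $C$ covers the finitely many remaining $n$. If $|Y_k^*-Q(t)|\le\gamma$ and $|\rho_n-1|\le\gamma$, then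
\begin{equation}\label{eq:transfer}
|X_k^*-Q(t)|\le|\rho_n-1|\,Y_k^*+|Y_k^*-Q(t)|\le\gamma(Q(t)+\gamma)+\gamma .
\end{equation}
With Lemma~\ref{lem:polar}(iii) and $\gamma$ small we obtain $\mathbb{P}(|X^*_{\lceil nt\rceil}-Q(t)|>\eta/2)\le Ce^{-cn}$.

Monotonicity makes this uniform. As $Q$ is continuous on $[\delta,1]$, there are points $\delta=t_0<t_1<\dots<t_L=1$ with $Q(t_{i-1})-Q(t_i)\le\eta/2$. Outside an event of probability at most $Ce^{-cn}$ we have $|X^*_{\lceil nt_i\rceil}-Q(t_i)|\le\eta/2$ for $0\le i\le L-1$. Then for $t\in[t_{i-1},t_i]$,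
\[
X^*_{\lceil nt\rceil}\le X^*_{\lceil nt_{i-1}\rceil}\le Q(t_{i-1})+\frac\eta2\le Q(t)+\eta,\qquad
X^*_{\lceil nt\rceil}\ge X^*_{\lceil nt_i\rceil}\ge Q(t_i)-\frac\eta2\ge Q(t)-\eta ,
\]
where for $i=L$ the bound $X_n^*\ge Q(1)-\eta/2$ holds because $Q(1)=0$.
\end{proof}

We recall Hoeffding's inequality: if $\xi_1,\dots,\xi_n$ are independent with values in $[-b,b]$, then $\mathbb{P}(|\frac1n\sum_i(\xi_i-\mathbb{E}\xi_i)|>\varepsilon)\le2e^{-n\varepsilon^2/(2b^2)}$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]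
Let $f\not\equiv0$ be bounded and continuous, $b=\|f\|_\infty$, and let $f_e(x)=\frac12(f(x)+f(-x))$ be its even part. We treat signs and absolute values separately.

\emph{Signs.} The law of $X=X^{(n)}$ is invariant under sign changes of coordinates, so $X$ has the same law as $(\sigma_i|X_i|)_i$ with independent uniform signs $\sigma_i$ that are independent of $X$. Given $(|X_i|)_i$, the variables $f(\sigma_i|X_i|)$ are independent, bounded by $b$, with means $f_e(|X_i|)$. Hence
\[
\mathbb{P}\Big(\Big|\frac1n\sum_if(X_i)-\frac1n\sum_if_e(|X_i|)\Big|>\frac\varepsilon3\Big)\le2e^{-n\varepsilon^2/(18b^2)} .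
\]

\emph{Absolute values.} Both remaining quantities are integrals over $(0,1)$. On one side $\frac1n\sum_if_e(|X_i|)=\int_0^1f_e(X^*_{\lceil nt\rceil})\,dt$. On the other side the substitution $x=Q(t)$, for which $G'(x)=v(t)$ and $dx=-dt/v(t)$, gives
\[
\int_{\mathbb{R}}f\,d\nu_{q,p}=\int_0^rf_e(x)G'(x)\,dx=\int_0^1f_e(Q(t))\,dt .
\]
Choose $\delta\in(0,1)$ with $2\delta b\le\varepsilon/3$. By uniform continuity of $f_e$ on $[0,Q(\delta)+1]$ choose $\eta\in(0,1]$ such that $|f_e(x)-f_e(x')|\le\varepsilon/3$ whenever $x,x'$ lie in this interval and $|x-x'|\le\eta$. On the complement of the event in Proposition~\ref{prop:bulk},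
\[
\Big|\int_0^1\big(f_e(X^*_{\lceil nt\rceil})-f_e(Q(t))\big)\,dt\Big|\le2\delta b+\frac\varepsilon3\le\frac{2\varepsilon}3 .
\]
The two estimates give the bound $Ce^{-cn}$. It is summable in $n$, so the Borel--Cantelli lemma gives almost sure convergence, whatever the joint law of the $X^{(n)}$.
\end{proof}

Proposition~\ref{prop:bulk} says nothing about the top $\delta n$ coordinates. For $q>p$ monotonicity traps them between $X_1^*$ and $X^*_{\lceil n\delta\rceil}$, so one more estimate, for $X_1^*$, is enough. Proposition~\ref{prop:limit} does not cover the index $k=1$, and we first locate $m_1$.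

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $q>p$, so $a<1$ and $r<\infty$. We claim that $m_1\to r$ as $n\to\infty$. For each $t\in(0,1)$, $m_1\ge Q_n(t)\to Q(t)$, so $\liminf m_1\ge r$. For the upper bound let $k=\lceil nt\rceil$. For $j<k$, monotonicity of $m$ and \eqref{eq:W} give $\theta_j\ge m_j^{p-1}W_j\ge m_k^{p-1}n(j/n)^a$. Since $\frac1n(j/n)^{-a}\le\int_{(j-1)/n}^{j/n}s^{-a}ds$,
\[
m_1=m_k+\sum_{j<k}\frac1{\theta_j}\le m_k+m_k^{1-p}\,\frac{(k/n)^{1-a}}{1-a}\longrightarrow Q(t)+Q(t)^{1-p}\,\frac{t^{1-a}}{1-a}\qquad(n\to\infty).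
\]
The right side tends to $r$ as $t\to0$, which proves the claim.

Now $\theta_1=n^{1-a}m_1^{p-1}$, so Lemma~\ref{lem:conc} with $k=1$ gives $\mathbb{P}(|Y_1^*-r|>\gamma)\le Cn^\beta e^{-2cn^{1-a}}\le Ce^{-cn^{1-a}}$; the polynomial factor is absorbed because $1-a>0$. Inequality \eqref{eq:transfer} with $k=1$ and $r$ in place of $Q(t)$ transfers this to $X_1^*$. Given $\varepsilon>0$, choose $\delta\in(0,1)$ with $r-Q(\delta)\le\varepsilon/2$. Outside an event of probability at most $Ce^{-cn^{1-a}}$ we have $|X_1^*-r|\le\varepsilon/2$ and, by Proposition~\ref{prop:bulk}, $|X^*_{\lceil nt\rceil}-Q(t)|\le\varepsilon/2$ for all $t\in[\delta,1]$. Then for $t\in(0,\delta)$, using $Q(\delta)\le Q(t)\le r$,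
\[
Q(t)-\varepsilon\le Q(\delta)-\frac\varepsilon2\le X^*_{\lceil n\delta\rceil}\le X^*_{\lceil nt\rceil}\le X_1^*\le r+\frac\varepsilon2\le Q(t)+\varepsilon .
\]
This is the stated estimate. Since $\|X^{(n)}\|_\infty=X_1^*$ and $e^{-cn^{1-a}}$ is summable, the convergence to $r$ holds in probability and almost surely.

Let $q\le p$ and $R>0$. As $Q(0^+)=\infty$, there is $\delta$ with $Q(\delta)>R+1$, and $X_1^*\ge X^*_{\lceil n\delta\rceil}$. By Proposition~\ref{prop:bulk} with $\eta=1$, $\mathbb{P}(X_1^*\le R)\to0$.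
\end{proof}

\begin{remark}
The exponent $n^{1-p/q}$ is the order of the rate $\theta_1$ of the top gap. For $p=1$ and $n\ge2$ that gap is exactly exponential with rate $W_1=n^{1-1/q}$, so $\mathbb{P}(Y_1^*-Y_2^*>\varepsilon)=\exp(-\varepsilon n^{1-1/q})$.
\end{remark}

\section{The volume}\label{sec:volume}

The comparison also computes the normalizing constant $Z$ up to a polynomial factor, which is invisible after taking $n$th roots.

\begin{proof}[Proof of Theorem~\ref{thm:C}(iii)]
Integrating \eqref{eq:factor} over $K_n$ gives $Z=2^nn!\,e^{n-n/p}\prod_j\theta_j^{-1}\cdot\mathbb{E}_{R_n}[e^{-\Delta}]$. By Lemma~\ref{lem:polar}(i) and homogeneity,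
\[
\operatorname{vol}(\mathbb{D}^n_{q,p})=n^{n/p}\operatorname{vol}\{H\le1\}=\frac{n^{n/p}Z}{p^{n/p}\Gamma(\frac np+1)} .
\]
By Proposition~\ref{prop:compare}, $\mathbb{E}_{R_n}[e^{-\Delta}]^{1/n}\to1$. Stirling's formula in the form $\Gamma(x+1)^{1/x}\sim x/e$ gives $(n!)^{1/n}\sim n/e$ and $\Gamma(\frac np+1)^{1/n}\sim(n/(pe))^{1/p}$. Therefore
\[
\operatorname{vol}(\mathbb{D}^n_{q,p})^{1/n}\sim\frac{n^{1/p}\cdot2\,(n/e)\,e^{1-1/p}}{p^{1/p}(n/(pe))^{1/p}}\prod_j\theta_j^{-1/n}=2\prod_j\Big(\frac{\theta_j}n\Big)^{-1/n}=2\exp\Big(-\int_0^1\log v_n(s)\,ds\Big).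
\]

We pass to the limit by dominated convergence. From above, $v_n\le\Lambda$. From below, let $n\ge2$. For $j\le n/2$, Proposition~\ref{prop:limit} gives $m_j=Q_n(j/n)\ge1/(2\Lambda)$, so $\theta_j/n\ge m_j^{p-1}W_j/n\ge c(j/n)^a$ by \eqref{eq:W}. For $j>n/2$ we have $\theta_j/n\ge\theta_{\lfloor n/2\rfloor}/n\ge c3^{-a}$, because $\lfloor n/2\rfloor\ge n/3$. So $c(s/3)^a\le v_n(s)\le\Lambda$ on $(0,1]$, hence $|\log v_n(s)|\le C(1+\log\frac1s)$, and $\int_0^1\log v_n\,ds\to\int_0^1\log v\,ds$.

To evaluate the limit, write $\log v(1)-\log v(t)=\int_t^1v'/v\,ds$ and integrate over $t$. Tonelli's theorem and \eqref{eq:Sdiff} give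
\[
\log v(1)-\int_0^1\log v\,dt=\int_0^1\frac{s\,v'(s)}{v(s)}\,ds=\int_0^1s^aQ(s)^{p-1}(-Q'(s))\,ds .
\]
Insert $s^a=\int_0^sat^{a-1}dt$, exchange the integrals, and use $\int_t^1Q^{p-1}(-Q')\,ds=Q(t)^p/p$. By \eqref{eq:norm} the result is $\frac ap\int_0^1t^{a-1}Q(t)^p\,dt=\frac ap=\frac1q$. So the limit is $2e^{1/q}/v(1)$, and $v(1)=G'(0^+)$ by Lemma~\ref{lem:equiv}.
\end{proof}

\begin{remark}
For $p=q$ the formula can be checked directly. Here $Z=(2p^{1/p}\Gamma(1+\frac1p))^n$, so Lemma~\ref{lem:polar}(i) gives $\operatorname{vol}(\mathbb{D}^n_{p,p})=n^{n/p}(2\Gamma(1+\frac1p))^n/\Gamma(\frac np+1)$, whose $n$th root tends to $2(pe)^{1/p}\Gamma(1+\frac1p)$. This equals $2e^{1/p}/G'(0^+)$, since $G'(0^+)=1/(p^{1/p}\Gamma(1+\frac1p))$.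
\end{remark}

\begin{thebibliography}{1}

\bibitem{KPS}
Zakhar Kabluchko, Joscha Prochno and Mathias Sonnleitner,
\emph{A probabilistic approach to Lorentz balls},
arXiv:2303.04728 (2023).

\end{thebibliography}
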